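
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{question}[theorem]{Question}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Local commonness is not determined by the principal graphs in the $g$-deck}


\begin{abstract}
A graph $H$ with $m$ edges is locally common if, for every kernel $U$, the sum of its homomorphism densities in $1/2+\varepsilon U$ and $1/2-\varepsilon U$ is at least $2^{1-m}$ for all small $\varepsilon>0$. Hancock, Kral, Krnc and Volec asked whether, for a graph whose shortest even cycle has length $g$, this property is determined by the number of copies of the principal graphs (the two-edge path and the graphs of minimum degree at least two) with at most $g$ edges. We show that it is not, for $g=206$ and for every even $g\ge 236$, and that no fixed number of additional levels of the deck helps. We also show that the answer is positive if $g\le 10$ or if $g<3o+1$, where $o$ is the length of a shortest odd cycle.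
\end{abstract}

\section{Introduction}

\subsection{The question}
All graphs are finite and simple. For a graph $F$ and a bounded symmetric measurable function $W:[0,1]^2\to\mathbb R$, the homomorphism density of $F$ in $W$ is
\[
t(F,W)=\int_{[0,1]^{V(F)}}\ \prod_{uv\in E(F)}W(x_u,x_v)\,\mathrm dx .
\]
A \emph{kernel} is a symmetric measurable function $U:[0,1]^2\to[-1,1]$. A graph $H$ with $m\ge1$ edges is \emph{locally common} if for every kernel $U$ there is $\varepsilon_0>0$ such that
\[
t(H,\tfrac12+\varepsilon U)+t(H,\tfrac12-\varepsilon U)\ \ge\ 2^{1-m}\qquad\text{for every }\varepsilon\in(0,\varepsilon_0).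
\]
The right-hand side is the value at $\varepsilon=0$. So the definition says that, along every line through the constant $1/2$, the total density of $H$ in $W$ and in $1-W$ has a local minimum at the constant.

For an edge set $X$ of a graph $G$ let $G[X]$ be the subgraph formed by the edges in $X$ and their endpoints. For a graph $F$ without isolated vertices let $s_H(F)$ be the number of sets $X\subseteq E(H)$ with $H[X]\cong F$. The \emph{$\ell$-deck} of $H$ is the function $F\mapsto s_H(F)$ on all graphs $F$ without isolated vertices that have at most $\ell$ edges. Let $P_2$ be the path with two edges. A graph is \emph{principal} if it is isomorphic to $P_2$, or has no isolated vertices and minimum degree at least two. Principal graphs need not be connected. For an integer $n\ge1$ and a graph $G$, we write $nG$ for the disjoint union of $n$ copies of $G$.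

\begin{question}[\cite{HKKV}]\label{question}
Let $H$ and $H'$ be graphs with shortest even cycles of the same length $g$ (in particular, both contain an even cycle) and with the same counts of principal graphs in their $g$-decks. Is it true that either both or neither of $H,H'$ are locally common?
\end{question}

\subsection{Why one might expect a positive answer}
Expanding the densities (Section~\ref{sec:prelim}) gives, up to the factor $2^{1-m}$, a polynomial $1+\sum_{k\ge 2\text{ even}}L_k(U)(2\varepsilon)^k$, where
\[
L_k(U)=\sum_{|E(F)|=k}s_H(F)\,t(F,U),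
\]
summed over isomorphism classes of graphs $F$ without isolated vertices, only sees the subgraphs with $k$ edges. We call $L_k(U)$ the \emph{level} $k$. Local commonness says that for every $U$ the first nonzero $L_k(U)$ with $k$ even, if there is one, is positive; we say that $U$ is \emph{decided} at this level. The path $P_2$ settles all kernels whose degree function $\int U(\cdot,y)\,\mathrm dy$ is not zero. If the degree function vanishes, then every subgraph with a vertex of degree one has density zero, and only principal graphs are left.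

Moreover $t(C_g,U)>0$ for every $U\neq0$. Hence level $g$ contains a strictly positive term, and a kernel with vanishing degree function can remain undecided after level $g$ only if the other $g$-edge subgraphs cancel this term \emph{exactly}. For $g=4$ there are no others, since a graph of minimum degree at least two with four edges is $C_4$. For $g=6$ the other terms come from pairs of triangles and turn out to be nonnegative. So every graph with $g\in\{4,6\}$ is locally common. In general an exact cancellation looks like an accident: one expects that some modification of $U$ weakens the contribution of $C_g$ relative to the other terms and makes level $g$ negative. Our first result makes this precise in a certain range.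

\begin{theorem}\label{thm:positive}
Let $H$ be a graph with an even cycle, let $g$ be the length of its shortest even cycle, and let $o\in\{3,5,\dots\}\cup\{\infty\}$ be the length of its shortest odd cycle. If $3o+1>g$ or $g\le10$, then the counts of principal graphs in the $g$-deck of $H$ determine whether $H$ is locally common: every $H'$ with the same $g$ and the same counts is locally common if and only if $H$ is. If $g\in\{4,6\}$, then $H$ is locally common.
\end{theorem}

In general, however, the cancellation can be rigid: the competing terms can be arranged so that level $g$ is nonnegative on all relevant kernels, vanishes for one of them, and leaves the decision to a later level.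

\begin{theorem}\label{thm:main}
Let $j\ge1$ and let $g$ be even, with $g\ge178+28j$ if $g\equiv2\pmod4$ and $g\ge208+28j$ if $g\equiv0\pmod4$. Then there are connected graphs $H$ and $H'$ whose shortest even cycles both have length $g$, and which have the same counts of principal graphs in their $(g+2j-1)$-decks (hence in their $g$-decks), such that $H$ is locally common and $H'$ is not.
\end{theorem}

With $j=1$ this gives a negative answer to Question~\ref{question} for $g=206$ and for every even $g\ge236$. Since $j$ is arbitrary, no fixed number of additional levels of the deck suffices. We do not settle the remaining small values of $g$ in general.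

\subsection{The method}
All subgraph counts are nonnegative, so canceling $t(C_g,U)$ requires subgraphs of negative density whose sign is under control. We use two rooted pendant graphs (\emph{leaves}) with the same number of edges, one ending in a long odd cycle $C_q$ and one ending in a triangle. The low levels of $H$ are arranged so that a kernel is decided there unless the rooted densities of the two leaves are exactly opposite. On the set $Z$ of surviving kernels we thus have two gadgets with the same edge count and opposite sign. With them we assemble a graph whose level-$g$ term, for $U\in Z$ with nonzero eigenvalues $\lambda_i$, is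
\[
\sum_i\bigl(|\lambda_i|^{g/2}-36|\lambda_i|^{a}y_i\bigr)^2+\sum_{i\ne l}(\lambda_i\lambda_l)^c\,\Theta(\lambda_i,\lambda_l)\,y_iy_l\ \ge 0 ,
\]
where $a$ is a positive integer, $c$ is even, $y_i\ge0$ are spectral weights of the leaf and $\Theta\ge0$ is a polynomial of our choice. We then exhibit a kernel for which everything vanishes. At this kernel the tie is broken at level $g+2j$. In $H$ this is done by a cycle $C_{g+2j}$ (positive), together with separate cycles $C_q$ and $C_3$; in $H'$ it is done by a $C_q$ and a triangle joined by a path, with $g+2j$ edges in total (negative). Below level $g+2j$ these two additions have the same subgraphs of minimum degree at least two, and a few additional copies of $P_2$ in $H'$ equalize the counts of $P_2$.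

Section~\ref{sec:positive} proves Theorem~\ref{thm:positive} and shows where its argument stops. Sections~\ref{sec:leaves} and~\ref{sec:psi} build the gadgets and the level-$g$ form, Section~\ref{sec:graphs} defines the two graphs, and Sections~\ref{sec:H}--\ref{sec:Hprime} prove Theorem~\ref{thm:main}.

\section{The expansion}\label{sec:prelim}

\paragraph{Density polynomials.} Fix a kernel $U$. For a graph $G$ let
\begin{equation}\label{eq:f}
f_G(x)=t(G,1+xU)=\sum_{X\subseteq E(G)}x^{|X|}\,t(G[X],U).
\end{equation}
The term of $X=\emptyset$ is $1$, and $f_{G\cup G'}=f_Gf_{G'}$ for disjoint unions. The number $L_k(U)$ from the introduction is the coefficient of $x^k$ in $f_H$ for $k\ge1$. Using $t(H,\frac12\pm\varepsilon U)=2^{-m}f_H(\pm2\varepsilon)$, we get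
\[
t(H,\tfrac12+\varepsilon U)+t(H,\tfrac12-\varepsilon U)=2^{1-m}\Bigl(1+\sum_{k\ge2\text{ even}}L_k(U)(2\varepsilon)^k\Bigr).
\]
Looking at the lowest nonzero coefficient we obtain the criterion:
\begin{equation}\label{eq:criterion}
\parbox{0.85\textwidth}{\emph{$H$ is locally common if and only if for every kernel $U$ either all $L_k(U)$ with $k\ge 2$ even vanish, or the first nonzero one is positive.}}
\end{equation}

\paragraph{Degrees.} Let $d(\xi)=\int U(\xi,\xi')\,\mathrm d\xi'$. If $H$ contains $P_2$, then
\[
L_2(U)=s_H(P_2)\int d^2+s_H(2K_2)\Bigl(\int d\Bigr)^2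
\]
is positive unless $d=0$ a.e. If $d=0$ a.e., then $t(F,U)=0$ whenever $F$ has a vertex of degree one (integrate over this vertex first). Then $L_2(U)=0$ and
\begin{equation}\label{eq:degree}
L_k(U)=\sum_{\substack{|E(F)|=k\\ F\text{ has minimum degree}\,\ge2}}s_H(F)\,t(F,U).
\end{equation}
So for graphs containing $P_2$, which covers all graphs with a cycle, only kernels with $d=0$ a.e.\ need to be considered in \eqref{eq:criterion}. From now on we write $d=0$ for $d=0$ a.e., and $U\ne0$ means that $U$ is not $0$ a.e. For $U=0$ all levels vanish.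

\paragraph{Spectral facts.} We also write $U$ for the operator $(Uh)(\xi)=\int U(\xi,\xi')h(\xi')\,\mathrm d\xi'$ on $L^2[0,1]$. It is self-adjoint and Hilbert--Schmidt, so it has nonzero eigenvalues $\lambda_1,\lambda_2,\dots$ (listed with multiplicity, $|\lambda_i|\le1$, $\sum\lambda_i^2<\infty$) with orthonormal eigenfunctions $u_1,u_2,\dots$. For $n\ge1$ and $h\in L^2$,
\begin{equation}\label{eq:spectral}
\langle h,U^nh\rangle=\sum_i\lambda_i^n\langle h,u_i\rangle^2,\qquad\text{and}\qquad t(C_n,U)=\sum_i\lambda_i^n\quad(n\ge3).
\end{equation}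
In particular $t(C_n,U)>0$ if $n\ge 4$ is even and $U\ne0$. If $U^nh=0$ for some $n\ge1$, then $Uh=0$: for $n\ge2$ we have $\|U^{n-1}h\|^2=\langle U^nh,U^{n-2}h\rangle=0$, and we repeat. Let $U^n(\xi,\xi')$ be the kernel of $U^n$, that is, the rooted density of a path of length $n$ with its two ends placed at $\xi,\xi'$. For $i\ge3$ let
\[
c_i(\xi)=\int U(\xi,\xi_1)U(\xi_1,\xi_2)\cdots U(\xi_{i-1},\xi)\,\mathrm d\xi_1\cdots\mathrm d\xi_{i-1},\qquad t_i=\int c_i=t(C_i,U).
\]

\section{Where the $g$-deck suffices}\label{sec:positive}

Throughout this section $H$ is a graph with an even cycle, and $g$ and $o$ are the lengths of its shortest even and odd cycles, with $o=\infty$ if there is no odd cycle. The idea is to pass from $U$ to a kernel in which $C_g$ carries less weight than every other subgraph that matters at level $g$.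

Recall that a \emph{block} of a graph is a maximal connected subgraph without a cut vertex of its own. Every cycle lies in one block, and a component that is not a single block has at least two \emph{end-blocks}, which are blocks containing only one cut vertex of the graph. An end-block $K_2$ produces a vertex of degree one. A $2$-connected graph that is not a cycle contains two vertices joined by three internally disjoint paths. Two of these have lengths of equal parity and form an even cycle. So if a graph has no even cycle, its blocks with at least one edge are odd cycles and $K_2$'s. Let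
\[
\operatorname{cyc}(F)=|E(F)|-|V(F)|+\operatorname{comp}(F)
\]
be the cyclomatic number, where $\operatorname{comp}(F)$ is the number of components. It is additive over blocks.

\begin{lemma}\label{lem:cyc}
Let $F\subseteq H$ have minimum degree at least two and an even number $k$ of edges, $0<k\le g$, and let $F\not\cong C_g$. Then all blocks of $F$ are odd cycles or $K_2$'s, the number of cycles of $F$ is $\operatorname{cyc}(F)$, and $\operatorname{cyc}(F)\ge2$. If $\operatorname{cyc}(F)\ge3$, then $k\ge3o+1$.
\end{lemma}

\begin{proof}
An even cycle in $F$ has at least $g$ edges and $F$ has at most $g$, so $F$ would be this cycle, that is, $C_g$. Hence $F$ has no even cycle, which gives the statement on blocks. An odd cycle has cyclomatic number $1$ and $K_2$ has $0$, so $\operatorname{cyc}(F)$ counts the cycles. Every component contains a cycle. If $\operatorname{cyc}(F)=1$, then $F$ is connected with as many edges as vertices and minimum degree at least two, hence $2$-regular. So $F$ is an odd cycle, contradicting that $k$ is even. If $\operatorname{cyc}(F)\ge3$, then $F$ contains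 three edge-disjoint odd cycles and $k\ge3o$. As $k$ is even and $3o$ is odd, $k\ge3o+1$.
\end{proof}

The modification of $U$ is the following. For $N\ge1$ let $V_N$ consist of $N$ copies of $U$, each shrunk to an interval of length $1/N$, placed along the diagonal, and $0$ elsewhere. If $d=0$ for $U$, then also for $V_N$. A connected $F$ must be mapped into one of the copies, so $t(F,V_N)=N\cdot N^{-|V(F)|}t(F,U)$, and for general $F$
\begin{equation}\label{eq:VN}
t(F,V_N)=N^{\operatorname{comp}(F)-|V(F)|}t(F,U)=N^{\operatorname{cyc}(F)-|E(F)|}t(F,U).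
\end{equation}
Among graphs with $g$ edges, $C_g$ has $\operatorname{cyc}=1$ and is thus outweighed by graphs with $\operatorname{cyc}=2$ for large $N$.

Let $Q_g(U)$ and $R_g(U)$ be the sums of $s_H(F)t(F,U)$ over the graphs $F$ of minimum degree at least two with $g$ edges and with $\operatorname{cyc}(F)=2$ and $\operatorname{cyc}(F)\ge3$, respectively. By \eqref{eq:degree} and Lemma~\ref{lem:cyc}, for $d=0$,
\[
L_g(U)=s_H(C_g)\,t(C_g,U)+Q_g(U)+R_g(U).
\]

\begin{lemma}\label{lem:claim}
Assume that
\begin{itemize}
\item[(i)] $\operatorname{cyc}(F)=2$ for every $F\subseteq H$ of minimum degree at least two with an even number $k$ of edges, $0<k<g$, and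
\item[(ii)] $R_g(U)=0$ for every $U$ with $d=0$ and $L_k(U)=0$ for all even $k$ with $2\le k<g$.
\end{itemize}
Then $H$ is locally common if and only if for every $U$ with $d=0$ the sequence $L_4(U),L_6(U),\dots,L_{g-2}(U),Q_g(U)$ (consisting only of $Q_4(U)$ if $g=4$) is zero or its first nonzero member is positive.
\end{lemma}

\begin{proof}
Recall that $L_2(U)=0$ if $d=0$. Below, $k$ is always even with $2\le k<g$.

Suppose the condition holds, and let $U\ne0$ with $d=0$. Either the first nonzero $L_k(U)$ exists and is positive, or all $L_k(U)$ vanish. In the second case $R_g(U)=0$ by (ii) and $Q_g(U)\ge0$, so $L_g(U)\ge s_H(C_g)t(C_g,U)>0$. By \eqref{eq:criterion}, $H$ is locally common.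

Suppose the condition fails for $U$. If the first nonzero member is some $L_k(U)<0$, then $H$ is not locally common. Otherwise all $L_k(U)$ vanish and $Q_g(U)<0$. By (i) and \eqref{eq:VN}, $L_k(V_N)=N^{2-k}L_k(U)=0$ for all $k$, so $R_g(V_N)=0$ by (ii), and
\[
L_g(V_N)=N^{2-g}\bigl(Q_g(U)+N^{-1}s_H(C_g)\,t(C_g,U)\bigr)<0
\]
for large $N$. So $H$ is not locally common.
\end{proof}

By \eqref{eq:degree}, the condition in Lemma~\ref{lem:claim} only involves counts of principal graphs in the $g$-deck. So if (i) and (ii) hold for two graphs with the same $g$ and the same counts, then both or neither are locally common.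

\begin{proof}[Proof of Theorem~\ref{thm:positive}]
Odd cycles of length less than $g$ are principal, so the counts determine $\min(o,g+1)$, and hence whether $3o+1>g$ and whether $o=3$. It remains to verify (i) and (ii) of Lemma~\ref{lem:claim} for $H$; the same verification then applies to $H'$.

If $3o+1>g$, then Lemma~\ref{lem:cyc} shows that $\operatorname{cyc}(F)=2$ for all relevant $F$ with at most $g$ edges other than $C_g$. So (i) holds, and (ii) holds because every term of $R_g$ is zero. If $g\le8$, then $3o+1\ge10>g$. If $g=10$ and $o\ge5$, then $3o+1\ge16>g$. So the only case left is $g=10$, $o=3$.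

In this case (i) holds, since $\operatorname{cyc}(F)\ge3$ forces at least $3o+1=10$ edges. A graph $F\subseteq H$ counted in $R_{10}$ has $10$ edges and at least three edge-disjoint odd cycles. Since $4\cdot3>10$ and $3+3+5>10$, it consists of exactly three triangle blocks and one bridge. Let $Y$ be the graph of two triangles sharing one vertex. The only $6$-edge graphs with two odd cycle blocks, no even cycle and minimum degree at least two are $Y$ and $2K_3$, so
\begin{equation}\label{eq:L6}
L_6(U)=s_H(Y)\int c_3^2+s_H(2K_3)\,t_3^2 .
\end{equation}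
Let $d=0$ and $L_6(U)=0$, so that both terms in \eqref{eq:L6} vanish; we show $t(F,U)=0$ for every $F\subseteq H$ counted in $R_{10}$. If some component of $F$ is a triangle, then another component contains a second triangle, so $2K_3\subseteq H$. Hence $t_3=0$ by \eqref{eq:L6} and $t(F,U)=0$. Otherwise no component has only one cycle (such a component would be that cycle), so $F$ is connected. Three pairwise disjoint triangles cannot be connected by one bridge, so two of the triangles share a vertex. Hence $s_H(Y)>0$ and $c_3=0$ a.e. by \eqref{eq:L6}. An end-block of $F$ is a triangle, since a $K_2$ would give a vertex of degree one. Integrating over its two vertices that are not cut vertices produces the factor $c_3=0$. So $t(F,U)=0$, which proves (ii).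

Finally, let $g\in\{4,6\}$. A graph with four edges does not contain two edge-disjoint odd cycles. So for $g=4$ we have $Q_4=0$. For $g=6$ we have $L_4(U)=0$ if $d=0$, because $C_4$ is the only graph of minimum degree at least two with four edges and $H$ contains no $C_4$. Moreover, $Q_6$ is the right-hand side of \eqref{eq:L6}, which is nonnegative. In both cases the condition of Lemma~\ref{lem:claim} holds and $H$ is locally common.
\end{proof}

The argument stops when subgraphs with three or more odd cycles enter at or below level $g$: by \eqref{eq:VN} they outweigh the graphs with two cycles, and the scaling no longer isolates $Q_g$. The construction below uses subgraphs with four odd cycles at level $g$.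

\section{Leaves, spines and products}\label{sec:leaves}

The aim of this section is to build graphs for which, on a suitable set $Z$ of kernels, the lowest nontrivial coefficient of the density polynomial is a prescribed product $\pm m_im_l$ of two spectral moments. Throughout, $c$ and $Q$ are integers with
\begin{equation}\label{eq:cQ}
c\ge14\text{ even},\qquad Q\ge3c,
\end{equation}
and $s\in\{1,2\}$ is chosen such that $q:=Q-s$ is odd. Thus $q\ge41$. The values of $c,Q$ are fixed in Section~\ref{sec:psi}.

\subsection{Leaves of two signs}
A \emph{positive leaf} at a vertex $w$ is a path of length $s$ from $w$ to a vertex of a cycle $C_q$. A \emph{negative leaf} at $w$ is a path of length $Q-3$ from $w$ to a vertex of a triangle. All vertices except $w$ are new. Each leaf has exactly $Q$ edges. As functions of the position of $w$, the densities of the full leaves are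
\[
v_+=U^sc_q,\qquad v_-=U^{Q-3}c_3=U^s\,U^{q-3}c_3 .
\]
Let $Z$ be the set of kernels $U$ with
\[
d=0,\qquad t_3=t_q=0,\qquad v_++v_-=0\ \text{ a.e.}
\]
For $U\in Z$ we write $v=v_+=-v_-$ and $m_n=\langle v,U^nv\rangle$ for $n\ge1$. On $Z$, the two leaves differ only in the sign of their density.

\begin{lemma}\label{lem:leaf}
Let $d=0$ and let $G$ be a graph with a vertex $w$ at which a leaf is attached. Integrating $\prod(1+xU)$, taken over the edges of the leaf, over all vertices of the leaf except $w$ gives, as a function of the position $\xi$ of $w$,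
\[
1+x^qt_q+x^Qv_+(\xi)\quad\text{or}\quad 1+x^3t_3+x^Qv_-(\xi)
\]
for a positive or negative leaf, respectively. If $U\in Z$, this is $1+\sigma x^Qv(\xi)$ for a leaf of sign $\sigma\in\{\pm1\}$. Likewise, integrating over the inner vertices of a path of length $n\ge1$ gives $1+x^nU^n(\xi,\xi')$, where $\xi,\xi'$ are the positions of its ends.
\end{lemma}

\begin{proof}
Let $\Pi$ be the operator with kernel $1$. Since $d=0$, we have $\Pi U=U\Pi=0$, and $\Pi^2=\Pi$, so $(\Pi+xU)^n=\Pi+x^nU^n$. This is the statement on paths. Now take a cycle $C_i$ with a root and expand the product over its edges. The empty edge set gives $1$ and the full one $x^ic_i$ after integration over the other vertices. Any other edge set is a union of paths, and one of the two ends of such a path is not the root, so it integrates to $0$. Hence the cycle contributes $1+x^ic_i$. Applying $\Pi+x^\ell U^\ell$ with $\ell\ge1$ gives $1+x^it_i+x^{i+\ell}U^\ell c_i$, because $\Pi c_i=t_i$ and $U^\ell1=0$.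
\end{proof}

For $n_1,\dots,n_k\ge c$ and $\sigma_0,\dots,\sigma_k\in\{\pm1\}$ let $S(n_1,\dots,n_k;\sigma_0,\dots,\sigma_k)$ be the graph consisting of a path (the \emph{spine}) with marked vertices $w_0,\dots,w_k$, where $w_0,w_k$ are its ends and the \emph{gap} between $w_{i-1}$ and $w_i$ has length $n_i$, together with a leaf of sign $\sigma_i$ at each $w_i$. See Figure~\ref{fig:spine}. The simplest case is the \emph{dumbbell} $E_\sigma(n)=S(n;+,\sigma)$, two odd cycles joined by a path, with $2Q+n$ edges.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85]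
\draw (0,0)--(9,0);
\foreach \x in {0,3,6,9} \fill (\x,0) circle (2pt);
\foreach \x in {0,3} {\draw (\x,0)--(\x,0.8); \draw (\x,1.4) circle (0.6); \node at (\x,1.4) {$C_q$};}
\foreach \x in {6,9} {\draw (\x,0)--(\x,1.4); \draw (\x,1.4)--(\x-0.3,1.95)--(\x+0.3,1.95)--cycle;}
\node[below] at (0,0) {$w_0$};
\node[below] at (3,0) {$w_1$};
\node[below] at (6,0) {$w_2$};
\node[below] at (9,0) {$w_3$};
\node[below] at (1.5,0) {$i$};
\node[below] at (4.5,0) {$i$};
\node[below] at (7.5,0) {$i$};
\node[right] at (0,0.4) {$s$};
\node[right] at (3,0.4) {$s$};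
\node[right] at (6,0.7) {$Q-3$};
\node[right] at (9,0.7) {$Q-3$};
\end{tikzpicture}
\caption{The graph $S(i,i,i;+,+,-,-)$: a spine with three gaps of length $i$, two positive leaves ending in $C_q$ and two negative leaves ending in a triangle. Lines outside the cycles are paths of the indicated lengths; every leaf has $Q$ edges.}
\label{fig:spine}
\end{figure}

\subsection{The smallest case: one square}
Let $U\in Z$. For a dumbbell, Lemma~\ref{lem:leaf} gives
\[
f_{E_\sigma(n)}(x)=\int(1+x^Qv(\xi_0))(1+\sigma x^Qv(\xi_1))(1+x^nU^n(\xi_0,\xi_1))\,\mathrm d\xi .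
\]
Since $U1=0$, also $\int v=\langle 1,U^sc_q\rangle=0$. So of the eight terms only the empty one and the full one survive:
\begin{equation}\label{eq:dumbbell}
f_{E_\sigma(n)}(x)=1+\sigma m_nx^{2Q+n}.
\end{equation}
Dumbbells realize multiples of $m_n$ with either sign. We shall also need products $m_im_l$ at order $x^{4Q+i+l}$, \emph{without} the terms $m_i$ and $m_l$, which would appear at lower orders. The first attempt is
\[
f_{E_+(i)\cup E_-(i)}=(1+m_ix^{2Q+i})(1-m_ix^{2Q+i})=1-m_i^2x^{4Q+2i}.
\]
This isolates the square, but with a negative sign, and no collection of dumbbells $E_\pm(i)$ does better: $f$ is multiplicative, each dumbbell contributes $\log f_{E_\sigma(i)}=\sigma m_ix^{2Q+i}-\frac12m_i^2x^{4Q+2i}+\cdots$, and the linear terms can cancel only between dumbbells of opposite sign.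

For a positive square we use a graph that contains two dumbbells side by side. In $X=S(i,i,i;\sigma_0,\dots,\sigma_3)$ the two outer gaps with their leaves contribute $\sigma_0\sigma_1\sigma_2\sigma_3m_i^2$ to $f_X$, once. As we shall see, the part of $\log f_X$ of this shape is
\[
\Bigl(\sigma_0\sigma_1\sigma_2\sigma_3-\tfrac12(\sigma_0\sigma_1+\sigma_1\sigma_2+\sigma_2\sigma_3)^2\Bigr)m_i^2x^{4Q+2i}.
\]
This coefficient is positive only if the product of all four signs is $+1$, that is $\sigma_0\sigma_1=\sigma_2\sigma_3$, and the bracket $2\sigma_0\sigma_1+\sigma_1\sigma_2$ has absolute value $1$, that is $\sigma_1\sigma_2=-\sigma_0\sigma_1$. So the sign pattern must be $(\sigma_0,\sigma_1,-\sigma_0,-\sigma_1)$, and then the coefficient is $+\frac12$. Taking one copy for each of the four choices of $(\sigma_0,\sigma_1)$ will remove most of the remaining terms, and dumbbells remove the rest.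

\subsection{Expansion of spines}
We work modulo $x^{4Q+3c}$; logarithms are those of formal power series with constant term $1$. For $a<b$ put $n_{ab}=n_{a+1}+\dots+n_b$, and let $[k=3]$ be $1$ if $k=3$ and $0$ otherwise.

\begin{lemma}\label{lem:spine}
Let $U\in Z$ and $X=S(n_1,\dots,n_k;\sigma_0,\dots,\sigma_k)$ with $1\le k\le3$ and all $n_i\ge c$. Then, modulo $x^{4Q+3c}$,
\begin{multline*}
\log f_X\equiv\sum_{a<b}\sigma_a\sigma_b\,m_{n_{ab}}x^{2Q+n_{ab}}+T_3
+[k=3]\,\sigma_0\sigma_1\sigma_2\sigma_3\,m_{n_1}m_{n_3}x^{4Q+n_1+n_3}\\
-\tfrac12x^{4Q}\Bigl(\sum_{i=1}^k\sigma_{i-1}\sigma_i\,m_{n_i}x^{n_i}\Bigr)^2 ,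
\end{multline*}
where $T_3$ is a sum of terms $\sigma_a\sigma_b\sigma_r\,p_{abr}(x)$, $a<b<r$, with polynomials $p_{abr}$ that do not depend on the signs.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:leaf},
\[
f_X(x)=\int\prod_{i=0}^k\bigl(1+\sigma_ix^Qv(\xi_i)\bigr)\prod_{i=1}^k\bigl(1+x^{n_i}U^{n_i}(\xi_{i-1},\xi_i)\bigr)\,\mathrm d\xi .
\]
Expand by choosing a set of leaves and a set of gaps. The chosen gaps form maximal runs; a run extends from some $w_a$ to some $w_b$ with $a<b$. If the leaf at an end of a run is not chosen, the term vanishes because $U1=0$. If a chosen leaf touches no chosen gap, the term vanishes because $\int v=0$. The remaining nontrivial terms are as follows.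
\begin{itemize}
\item One run, with only its two end leaves: $\sigma_a\sigma_bm_{n_{ab}}x^{2Q+n_{ab}}$.
\item One run with exactly one inner leaf: these are the terms of $T_3$, of order greater than $3Q$.
\item One run with two inner leaves ($k=3$, all gaps and leaves): of order $4Q+n_1+n_2+n_3\ge4Q+3c$, negligible.
\item Two runs. They are separated by an unchosen gap, so $k=3$, the runs are the first and the third gap, and the term is $\sigma_0\sigma_1\sigma_2\sigma_3m_{n_1}m_{n_3}x^{4Q+n_1+n_3}$.
\end{itemize}
A term with $p$ leaves has order greater than $pQ$, and $p\ge2$ in all terms of $f_X-1$. So in powers of $f_X-1$ every product whose factors have at least five leaves in total has order greater than $5Q\ge4Q+3c$ and is negligible; here $Q\ge3c$ is used. Hence cubes and higher powers are negligible, and in the square only products of two two-leaf terms matter. The product of the terms of $(a,b)$ and $(a',b')$ has order $4Q+n_{ab}+n_{a'b'}$, which is at least $4Q+3c$ unless both pairs are consecutive. So $-\frac12(f_X-1)^2$ contributes exactly the last term of the lemma.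
\end{proof}

For $\eta\in\{\pm1\}$ and $i,l\ge c$ define the following disjoint unions; each big union runs over the four pairs $(\sigma_0,\sigma_1)\in\{\pm1\}^2$.
\begin{align*}
A(i)&=\bigcup S(i,i,i;\sigma_0,\sigma_1,-\sigma_0,-\sigma_1),&
\mathcal A(i)&=A(i)\cup8E_+(2i),\\
B_\eta(i,l)&=\bigcup S(i,l;\sigma_0,\sigma_1,\eta\sigma_0),&
\mathcal B_\eta(i,l)&=B_\eta(i,l)\cup\mathcal A(i)\cup\mathcal A(l)\cup4E_{-\eta}(i+l).
\end{align*}

\begin{lemma}\label{lem:blocks}
For $U\in Z$ and $i,l\ge c$, modulo $x^{4Q+3c}$,
\[
\log f_{\mathcal A(i)}\equiv2m_i^2\,x^{4Q+2i},\qquad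
\log f_{\mathcal B_\eta(i,l)}\equiv-4\eta\,m_im_l\,x^{4Q+i+l}.
\]
\end{lemma}

\begin{proof}
By \eqref{eq:dumbbell}, $\log f_{E_\sigma(n)}\equiv\sigma m_nx^{2Q+n}$ if $n\ge2c$, since the square has order $4Q+2n\ge4Q+4c$.

\emph{The family $A(i)$.} For the pattern $(\sigma_0,\sigma_1,-\sigma_0,-\sigma_1)$, the products of the three signs at positions $012,013,023,123$ are $-\sigma_1,-\sigma_0,\sigma_1,\sigma_0$. Each of them sums to $0$ over the four patterns, so $T_3$ disappears. The pair products at positions $01,12,23,03$ are $\sigma_0\sigma_1,-\sigma_0\sigma_1,\sigma_0\sigma_1,-\sigma_0\sigma_1$ and sum to $0$ over the four patterns as well. Those at $02$ and $13$ are $-1$, with distance $2i$, and contribute $4\cdot(-2)m_{2i}x^{2Q+2i}$ in total. The coefficient of $x^{4Q+2i}$ quadratic in $m_i$ is, for each pattern, $m_i^2-\frac12(\sigma_0\sigma_1-\sigma_0\sigma_1+\sigma_0\sigma_1)^2m_i^2=\frac12m_i^2$. So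
\[
\log f_{A(i)}\equiv-8m_{2i}x^{2Q+2i}+2m_i^2x^{4Q+2i},
\]
and the eight dumbbells $E_+(2i)$ cancel the first term.

\emph{The family $B_\eta(i,l)$.} The triple product is $\sigma_0\sigma_1\eta\sigma_0=\eta\sigma_1$ and sums to $0$. The pair products at $01$ and $12$ are $\sigma_0\sigma_1$ and $\eta\sigma_0\sigma_1$ and sum to $0$; the one at $02$ is $\eta$, with distance $i+l$. The quadratic part is $-\frac12x^{4Q}(m_ix^i+\eta m_lx^l)^2$ for each pattern. So
\[
\log f_{B_\eta(i,l)}\equiv4\eta m_{i+l}x^{2Q+i+l}-2m_i^2x^{4Q+2i}-2m_l^2x^{4Q+2l}-4\eta m_im_lx^{4Q+i+l}.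
\]
The dumbbells $4E_{-\eta}(i+l)$ cancel the first term, and $\mathcal A(i)$, $\mathcal A(l)$ cancel the two squares.
\end{proof}

\section{The level-$g$ form}\label{sec:psi}

\subsection{Why one square is not enough}
For $U\in Z$ let $y_i=\langle v,u_i\rangle^2$, so that $m_n=\sum_i\lambda_i^ny_i$ by \eqref{eq:spectral}. Suppose $g=4Q+2n$ with $n$ even and $c\le n<\frac32c$. With the tools so far we can build a graph from $C_g$, $72$ dumbbells $E_-(g-2Q)$ and $648$ copies of $\mathcal A(n)$. Its level-$g$ term on $Z$ is
\[
t(C_g,U)-72m_{g-2Q}+1296m_n^2=\sum_i\bigl(|\lambda_i|^{g/2}-36|\lambda_i|^ny_i\bigr)^2+1296\sum_{i\ne l}(\lambda_i\lambda_l)^ny_iy_l ,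
\]
because $\frac g2+n=g-2Q$. This is nonnegative. For a nonzero $U$ to give $0$, all $y_i$ must equal $|\lambda_i|^{2Q}/36>0$, and then the second sum forces $U$ to have only one nonzero eigenvalue. This is impossible on $Z$, as the following remark shows.

\begin{remark}\label{rem:abs}
If all nonzero eigenvalues of $U\in Z$ have the same absolute value $\rho$, then $v=0$. Indeed, since $q-3$ is even, $U^{n+q-3}=\rho^{q-3}U^{n}$ for $n\ge1$. With $U_\xi=U(\xi,\cdot)$ this gives $c_q(\xi)=\langle U_\xi,U^{q-2}U_\xi\rangle=\rho^{q-3}\langle U_\xi,UU_\xi\rangle=\rho^{q-3}c_3(\xi)$, so $v_+=\rho^{q-3}U^sc_3$. Also $v_-=U^{s+q-3}c_3=\rho^{q-3}U^sc_3$. Hence $v_+=v_-$, and $v_++v_-=0$ gives $v=0$.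
\end{remark}

So a tie requires at least two different absolute values. The condition $t_3=t_q=0$ is automatic if the spectrum is symmetric about $0$. We therefore aim at the eigenvalues $\pm1,\pm\frac12$, up to a common factor, and replace $1296m_n^2$ by a quadratic form in the $m_n$ with the same kind of diagonal terms, but whose cross terms vanish at pairs of distinct elements of this set.

\subsection{Parameters and the graph $H_0$}
From now on let $j$ and $g$ be as in Theorem~\ref{thm:main}. Let $e=0$ if $g\equiv2\pmod4$ and $e=1$ if $g\equiv0\pmod4$, and put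
\[
D=10+2e,\qquad c=D+2+2j,\qquad Q=\frac{g-2c-D}4 .
\]
Here $c\ge14$ is even, so $2c\equiv0$ and $D\equiv g\pmod4$, and $Q$ is an integer; this is the only purpose of $e$. The assumption on $g$ says $g\ge14c+D$, so $Q\ge3c$. Thus \eqref{eq:cQ} holds, and
\begin{equation}\label{eq:param}
g=4Q+2c+D,\qquad g+2j<4Q+3c\le5Q ,
\end{equation}
the first inequality because $c>D+2j$. As before, $s\in\{1,2\}$ and $q=Q-s$ is odd. Let
\[
\Theta(x,y)=\sum_{r=0}^D\theta_rx^ry^{D-r}=2^{2-e}(x^2+y^2)^e(x+y)^2(4x^4-17x^2y^2+4y^4)^2 .
\]
Then $\Theta$ is symmetric, $\Theta\ge0$ on $\mathbb R^2$, and $\Theta(1,1)=2^{2-e}\cdot2^e\cdot4\cdot81=1296=36^2$. Since $4x^4-17x^2y^2+4y^4=(4x^2-y^2)(x^2-4y^2)$,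
\begin{equation}\label{eq:zeros}
\Theta(\lambda,\lambda')=0\quad\text{for all distinct }\lambda,\lambda'\in\{1,-1,\tfrac12,-\tfrac12\}.
\end{equation}
Indeed, the factor $x+y$ handles $\lambda'=-\lambda$, and the quartic factor handles $|\lambda|\ne|\lambda'|$. Multiplying
$16x^8-136x^6y^2+321x^4y^4-136x^2y^6+16y^8$ by $x^2+2xy+y^2$, we see that $(x+y)^2(4x^4-17x^2y^2+4y^4)^2$ has the coefficients
\[
16,\ 32,\ -120,\ -272,\ 185,\ 642,\ 185,\ -272,\ -120,\ 32,\ 16 .
\]
So all $\theta_r$ are even integers, $\theta_r=\theta_{D-r}$, $\theta_0\in\{64,32\}$ is nonzero, and $\theta_{D/2}>0$: it is $4\cdot642=2568$ for $e=0$ and $2(185+185)=740$ for $e=1$.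

Let $H_0$ be the disjoint union of
\begin{itemize}
\item $|\theta_r|/2$ copies of $\mathcal B_{\eta}(c+r,\,c+D-r)$ with $\eta=-\operatorname{sgn}\theta_r$, for each $0\le r<D/2$ with $\theta_r\neq0$,
\item $\theta_{D/2}/2$ copies of $\mathcal A(c+D/2)$,
\item $72$ copies of $E_-(g-2Q)$, and one cycle $C_g$.
\end{itemize}

\begin{lemma}\label{lem:psi}
For $U\in Z$, modulo $x^{4Q+3c}$,
\[
f_{H_0}(x)\equiv1+\Psi(U)x^g,\qquad \Psi(U)=t(C_g,U)-72\,m_{g-2Q}+\sum_{r=0}^D\theta_r\,m_{c+r}m_{c+D-r}.
\]
\end{lemma}

\begin{proof}
We add logarithms. Since $(c+r)+(c+D-r)=2c+D$, Lemma~\ref{lem:blocks} shows that the copies of $\mathcal B_\eta$ and $\mathcal A$ in the first two items only contribute at order $4Q+2c+D=g$. Those with index $r<D/2$ contribute $\frac{|\theta_r|}2\cdot(-4\eta)\,m_{c+r}m_{c+D-r}x^g=2\theta_r\,m_{c+r}m_{c+D-r}x^g$, which accounts for the indices $r$ and $D-r$ in the sum. The copies of $\mathcal A(c+D/2)$ contribute $\theta_{D/2}m_{c+D/2}^2x^g$. By \eqref{eq:dumbbell} the dumbbells contribute $-72m_{g-2Q}x^g$, as $g-2Q\ge2c$. Finally $f_{C_g}=1+t(C_g,U)x^g$ because $d=0$.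 So $\log f_{H_0}\equiv\Psi(U)x^g$, and since $2g>4Q+3c$, exponentiating gives the claim.
\end{proof}

\begin{lemma}\label{lem:nonneg}
For every $U\in Z$ we have $\Psi(U)\ge0$. Equality holds if and only if
\[
y_i=\frac{|\lambda_i|^{2Q}}{36}\ \text{ for all }i,\qquad\text{and}\qquad\Theta(\lambda_i,\lambda_l)\,y_iy_l=0\ \text{ for all }i\ne l .
\]
\end{lemma}

\begin{proof}
Insert $t(C_g,U)=\sum\lambda_i^g$ and $m_n=\sum\lambda_i^ny_i$. All sums converge absolutely, since $\sum\lambda_i^2<\infty$, $|\lambda_i|\le1$ and $\sum y_i\le\|v\|^2$. The last sum in $\Psi$ becomes $\sum_{i,l}(\lambda_i\lambda_l)^c\Theta(\lambda_i,\lambda_l)y_iy_l$, whose diagonal terms are $1296\lambda_i^{2c+D}y_i^2$. As $g$, $g-2Q$ and $2c+D$ are even and $\frac g2+c+\frac D2=g-2Q$,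
\[
\Psi(U)=\sum_i\Bigl(|\lambda_i|^{g/2}-36|\lambda_i|^{c+D/2}y_i\Bigr)^2+\sum_{i\ne l}(\lambda_i\lambda_l)^c\,\Theta(\lambda_i,\lambda_l)\,y_iy_l .
\]
Every term is nonnegative, because $c$ is even, $\Theta\ge0$ and $y_i\ge0$. The condition for equality follows since all $\lambda_i$ are nonzero and $\frac g2-c-\frac D2=2Q$.
\end{proof}

\section{The graphs $H$ and $H'$}\label{sec:graphs}

We first construct graphs that are not connected; Section~\ref{sec:Hprime} connects them. Let (disjoint unions)
\[
H=H_0\cup C_{g+2j}\cup C_q\cup C_3,\qquad H'=H_0\cup E_-(g+2j-2Q)\cup q\,P_2 .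
\]
Apart from $C_g$ and $C_{g+2j}$, all their cycles are pairwise disjoint triangles and cycles $C_q$, with $q$ odd. So both graphs have shortest even cycle of length $g$.

\begin{lemma}\label{lem:decks}
$H$ and $H'$ have the same counts of principal graphs in their $(g+2j-1)$-decks.
\end{lemma}

\begin{proof}
For a graph $G$ let $\Phi(G)=\sum_X[G[X]]$ be the formal sum of isomorphism classes over all $X\subseteq E(G)$ that are empty or for which $G[X]$ has minimum degree at least two, dropping all graphs with at least $g+2j$ edges. With disjoint union as multiplication (and the same truncation), $\Phi$ is multiplicative over disjoint unions, and the coefficients of $\Phi(H)$ are the counts $s_H(F)$ with $F$ of minimum degree at least two. We have $\Phi(C_{g+2j})=1=\Phi(P_2)$. The dumbbell $E_-(g+2j-2Q)$ is a $C_q$ and a triangle joined by a path and has $g+2j$ edges in total. A subgraph of minimum degree at least two that uses an edge of the joining path is the whole graph, which is dropped. So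
\[
\Phi\bigl(E_-(g+2j-2Q)\bigr)=(1+[C_q])(1+[C_3])=\Phi(C_q)\Phi(C_3),
\]
and $\Phi(H)=\Phi(H')$.

The number of copies of $P_2$ is the sum of $\binom{\deg}2$ over all vertices. The dumbbell has $g+2j-1$ vertices, two of degree $3$ and the others of degree $2$, so it contains $6+(g+2j-3)=g+2j+3$ copies. The part $C_{g+2j}\cup C_q\cup C_3$ contains $g+2j+q+3$ copies. The $q$ additional components $P_2$ of $H'$ make up for the difference.
\end{proof}

\section{$H$ is locally common}\label{sec:H}

Let $U\neq0$; by Section~\ref{sec:prelim} we may assume $d=0$. We follow the levels of $H$ upward and show that the low ones decide every kernel outside $Z$ with a positive sign.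

A connected subgraph of $H$ of minimum degree at least two that is not a cycle lies in a spine component and has at least two end-blocks, each of which is a cycle. So it contains two full leaves and the part of the spine between them, hence at least $2Q+c$ edges. As also $g>2Q+c$, for even $k<2Q+c$ only disjoint unions of cycles $C_3$ and $C_q$ contribute to $L_k(U)$. Let $n_3$ and $n_q$ be the numbers of triangles and of $C_q$'s in $H$; both are at least $2$.

\emph{Case $t_3\ne0$.} Then $L_2(U)=L_4(U)=0$. Since $q>6$ and all triangles of $H$ are disjoint, $L_6(U)=\binom{n_3}2t_3^2>0$.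

\emph{Case $t_3=0\neq t_q$.} Unions with a triangle have density $0$, and an even number of edges requires an even number of $C_q$'s. So $L_k(U)=0$ for even $k<2q$ and $L_{2q}(U)=\binom{n_q}2t_q^2>0$; note $2q<2Q+c$.

\emph{Case $t_3=t_q=0$, $U\notin Z$.} Now $L_k(U)=0$ for even $k<2Q+c$. Consider a subgraph $F$ with $2Q+c$ edges, minimum degree at least two, and $t(F,U)\ne0$. No component of $F$ is a $C_3$ or $C_q$, and the other cycles of $H$ have at least $g>2Q+c$ edges. So each component is not a cycle and has at least $2Q+c$ edges, and therefore $F$ is connected. By the edge count, $F$ consists of exactly two full leaves and a path of length $c$ between them. Since all gaps in $H$ have length at least $c$, these are the leaves at the ends of a single gap of length $c$. The gaps of dumbbells in $H$ have length at least $2c$, so gaps of length $c$ occur only in the $|\theta_0|/2$ copies of $\mathcal B_\eta(c,c+D)$: the first gap in the members of $B_\eta(c,c+D)$, and all three gaps in the members of $A(c)$. The signs at their ends are $(\sigma_0,\sigma_1)$ in the first family and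 $(\sigma_0,\sigma_1)$, $(\sigma_1,-\sigma_0)$, $(-\sigma_0,-\sigma_1)$ in the second. In each of these four positions the pair of signs takes every value in $\{\pm1\}^2$ exactly once as $(\sigma_0,\sigma_1)$ does. A subgraph with end signs $\sigma,\sigma'$ has density $\langle v_\sigma,U^cv_{\sigma'}\rangle$. As $c$ is even,
\[
L_{2Q+c}(U)=2|\theta_0|\sum_{\sigma,\sigma'\in\{\pm\}}\langle v_\sigma,U^cv_{\sigma'}\rangle=2|\theta_0|\,\bigl\|U^{c/2}(v_++v_-)\bigr\|^2\ge0 .
\]
If this is $0$, put $h=c_q+U^{q-3}c_3$, so that $v_++v_-=U^sh$. Then $U^{c/2+s}h=0$, hence $Uh=0$ by Section~\ref{sec:prelim}, and $v_++v_-=0$, contradicting $U\notin Z$. So $L_{2Q+c}(U)>0$.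

\emph{Case $U\in Z$.} Then $f_{C_q}=f_{C_3}=1$ and $f_{C_{g+2j}}=1+t(C_{g+2j},U)x^{g+2j}$. By Lemma~\ref{lem:psi} and $g+2j<4Q+3c<2g$,
\[
f_H(x)\equiv1+\Psi(U)x^g+t(C_{g+2j},U)x^{g+2j}\pmod{x^{4Q+3c}} .
\]
By Lemma~\ref{lem:nonneg}, either the first nonzero $L_k(U)$ is $L_g(U)=\Psi(U)>0$, or $\Psi(U)=0$ and it is $L_{g+2j}(U)=t(C_{g+2j},U)>0$.

By \eqref{eq:criterion}, $H$ is locally common. \qed

\section{A kernel with a tie at level $g$}\label{sec:kernel}

We now construct a nonzero kernel in $Z$ at which $\Psi$ vanishes. Throughout, $\tau=\frac12$, $a_1=1$, $a_2=\tau$ and $\gamma=18^{-1/2}$. It suffices to find a bounded symmetric function, not necessarily with values in $[-1,1]$, that satisfies the conditions defining $Z$ and the equality conditions of Lemma~\ref{lem:nonneg}. Indeed, under $U\mapsto\kappa U$ with $\kappa>0$, the functions $v_\pm$ are multiplied by $\kappa^Q$, the $\lambda_i$ by $\kappa$ and the $y_i$ by $\kappa^{2Q}$, and $\Theta$ is homogeneous. So all these conditions are preserved, and we may rescale at the end.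

\subsection{Reduction to a $2\times2$ matrix}
We look for a function of the form
\begin{equation}\label{eq:U0}
U_0(\xi,\xi')=\sum_{l=1}^2a_l\bigl(\varphi_l(\xi)\psi_l(\xi')+\psi_l(\xi)\varphi_l(\xi')\bigr)
\end{equation}
with bounded functions $\varphi_1,\varphi_2,\psi_1,\psi_2$ that are orthonormal and have integral $0$, such that for some matrix $M=(M_{ll'})$
\begin{equation}\label{eq:M}
2\varphi_l\psi_l=M_{l1}\varphi_1+M_{l2}\varphi_2\qquad(l=1,2)
\end{equation}
and
\begin{equation}\label{eq:Meq}
\begin{aligned}
M_{11}+\tau^qM_{21}&=\gamma,&\qquad M_{12}+\tau^qM_{22}&=\gamma\tau^q,\\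
M_{11}+\tau^3M_{21}&=-\gamma,&\qquad M_{12}+\tau^3M_{22}&=-\gamma\tau^3 .
\end{aligned}
\end{equation}

\begin{lemma}\label{lem:tie}
If these conditions hold and $\kappa>0$ is so small that $\kappa U_0$ has values in $[-1,1]$, then $\kappa U_0\in Z$ and $\Psi(\kappa U_0)=0$. Moreover all $y_i$ are positive.
\end{lemma}

\begin{proof}
By the remark on rescaling we may work with $U_0$ itself. We have $d=0$, $U_0\varphi_l=a_l\psi_l$ and $U_0\psi_l=a_l\varphi_l$. So the nonzero eigenvalues are $\pm a_l$, that is $1,-1,\frac12,-\frac12$, each simple, with eigenfunctions $u_l^\pm=(\varphi_l\pm\psi_l)/\sqrt2$. Since $U_0=\sum_la_l(u_l^+\otimes u_l^+-u_l^-\otimes u_l^-)$ pointwise, for odd $i\ge3$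
\[
c_i=\sum_la_l^i\bigl((u_l^+)^2-(u_l^-)^2\bigr)=2\sum_la_l^i\varphi_l\psi_l=(M_{11}+\tau^iM_{21})\varphi_1+(M_{12}+\tau^iM_{22})\varphi_2 .
\]
By \eqref{eq:Meq}, $c_q=\gamma(\varphi_1+\tau^q\varphi_2)$ and $c_3=-\gamma(\varphi_1+\tau^3\varphi_2)$. Hence $t_3=t_q=0$. As $q-3$ is even, $U_0^{q-3}\varphi_l=a_l^{q-3}\varphi_l$, so $U_0^{q-3}c_3=-\gamma(\varphi_1+\tau^q\varphi_2)=-c_q$ and $v_++v_-=U_0^s(c_q+U_0^{q-3}c_3)=0$. So the conditions defining $Z$ hold.

Next, $v=U_0^sc_q=\gamma(a_1^Q\chi_1+a_2^Q\chi_2)$, where $\chi_l=\psi_l$ if $s=1$ and $\chi_l=\varphi_l$ if $s=2$. Therefore $\langle v,u_l^\pm\rangle^2=\frac12\gamma^2a_l^{2Q}=a_l^{2Q}/36>0$. Together with \eqref{eq:zeros}, both equality conditions of Lemma~\ref{lem:nonneg} hold.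
\end{proof}

The system \eqref{eq:Meq} has a unique solution. With $\zeta=\tau^{q-3}$ and $\beta=\frac{1+\zeta}{1-\zeta}$ it is
\[
M_{11}=\gamma\beta,\qquad M_{21}=\frac{-2\gamma}{\tau^3-\tau^q},\qquad M_{12}=\frac{2\gamma\tau^q}{1-\zeta}=\frac{2\gamma}{\tau^{-q}-\tau^{-3}},\qquad M_{22}=-\gamma\beta .
\]
Indeed, using $\tau^q=\zeta\tau^3$,
\begin{align*}
M_{11}+\tau^qM_{21}&=\gamma\,\tfrac{1+\zeta-2\zeta}{1-\zeta}=\gamma,&
M_{12}+\tau^qM_{22}&=\gamma\tau^q\,\tfrac{2-(1+\zeta)}{1-\zeta}=\gamma\tau^q,\\
M_{11}+\tau^3M_{21}&=\gamma\,\tfrac{1+\zeta-2}{1-\zeta}=-\gamma,&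
M_{12}+\tau^3M_{22}&=\gamma\tau^3\,\tfrac{2\zeta-(1+\zeta)}{1-\zeta}=-\gamma\tau^3 .
\end{align*}

\subsection{Realizing the matrix by step functions}
It remains to find orthonormal functions of integral $0$ satisfying \eqref{eq:M} for this matrix $M$. We use step functions on five intervals $I_1,I_{-1},I_2,I_{-2},I_0$ of lengths $\mu_1,\mu_1,\mu_2,\mu_2,\mu_0$ that partition $[0,\delta]$ for some $\delta<1$; all functions are $0$ outside $[0,\delta]$. Let $o_i=\pm(2\mu_i)^{-1/2}$ on $I_{\pm i}$ and $0$ elsewhere ($i=1,2$), and
\[
\varphi_1=\frac{o_1+o_2}{\sqrt2},\qquad\varphi_2=\frac{-o_1+o_2}{\sqrt2},\qquad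
\psi_l=\begin{cases}p_l&\text{on }I_1\cup I_{-1},\\ z_l&\text{on }I_2\cup I_{-2},\\ r_l&\text{on }I_0.\end{cases}
\]
Whatever the constants are, $\varphi_1,\varphi_2$ are orthonormal, have integral $0$, and are orthogonal to $\psi_1,\psi_2$. Multiplication by $\psi_l$ maps $o_1\mapsto p_lo_1$ and $o_2\mapsto z_lo_2$. With $o_1=(\varphi_1-\varphi_2)/\sqrt2$ and $o_2=(\varphi_1+\varphi_2)/\sqrt2$,
\begin{align*}
2\varphi_1\psi_1&=\sqrt2(p_1o_1+z_1o_2)=(z_1+p_1)\varphi_1+(z_1-p_1)\varphi_2,\\
2\varphi_2\psi_2&=\sqrt2(-p_2o_1+z_2o_2)=(z_2-p_2)\varphi_1+(z_2+p_2)\varphi_2 .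
\end{align*}
So \eqref{eq:M} holds precisely if
\[
p_1=\frac{M_{11}-M_{12}}2,\quad z_1=\frac{M_{11}+M_{12}}2,\quad p_2=\frac{M_{22}-M_{21}}2,\quad z_2=\frac{M_{22}+M_{21}}2 .
\]
What is left is that the constant $\delta^{-1/2}$ and $\psi_1,\psi_2$ be orthonormal on $[0,\delta]$. The values of these three functions on $I_{\pm1}$ and on $I_{\pm2}$ form the vectors $\mathbf a=(\delta^{-1/2},p_1,p_2)$ and $\mathbf b=(\delta^{-1/2},z_1,z_2)$, and we are free to choose $\delta$, the lengths $\mu_i$ and the values $r_1,r_2$ on $I_0$. The condition says that the $3\times3$ matrix with columns $\sqrt{2\mu_1}\,\mathbf a$, $\sqrt{2\mu_2}\,\mathbf b$ and $\sqrt{\mu_0}\,(\delta^{-1/2},r_1,r_2)$ is orthogonal. For this $\mathbf a$ and $\mathbf b$ must be orthogonal, which determines $\delta$.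

\emph{Choice of $\delta$.} Since $\beta<2$ and $0<\tau^3-\tau^q<\frac18$,
\[
p_1z_1+p_2z_2=\tfrac14\bigl(M_{11}^2+M_{22}^2-M_{12}^2-M_{21}^2\bigr)<\tfrac14(8-256)\gamma^2=-\tfrac{62}{18}<-1 .
\]
Define $\delta\in(0,1)$ by $p_1z_1+p_2z_2=-1/\delta$. Then $\mathbf a\cdot\mathbf b=0$.

\emph{Choice of $\mu_i$ and $r_l$.} Let $\boldsymbol\omega=(\omega_0,\omega_1,\omega_2)$ be a unit vector orthogonal to $\mathbf a$ and $\mathbf b$. It is proportional to the cross product $\mathbf a\times\mathbf b$, whose first coordinate is
\[
p_1z_2-p_2z_1=\tfrac12(M_{11}M_{21}-M_{12}M_{22})=\gamma^2\beta\Bigl(\frac1{\tau^{-q}-\tau^{-3}}-\frac1{\tau^3-\tau^q}\Bigr)\ne0,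
\]
as the first fraction is less than $1$ and the second exceeds $8$. So $\omega_0\ne0$, and we may take $\omega_0>0$. Put
\[
\mu_1=\frac1{2|\mathbf a|^2},\qquad\mu_2=\frac1{2|\mathbf b|^2},\qquad\mu_0=\delta\omega_0^2>0,\qquad r_l=\frac{\omega_l}{\sqrt{\mu_0}} .
\]
The matrix with columns $\mathbf a/|\mathbf a|$, $\mathbf b/|\mathbf b|$, $\boldsymbol\omega$ is orthogonal, so its rows are orthonormal. The norm of the first row, its product with row $l+1$, and the products of the last two rows give
\begin{gather*}
2\mu_1+2\mu_2+\mu_0=\delta,\qquad 2\mu_1p_l+2\mu_2z_l+\mu_0r_l=0,\\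
2\mu_1p_lp_{l'}+2\mu_2z_lz_{l'}+\mu_0r_lr_{l'}=\begin{cases}1&l=l',\\0&l\ne l'.\end{cases}
\end{gather*}
(For the second identity note $\mu_0r_l=\sqrt\delta\,\omega_0\omega_l$.) So the five intervals fill $[0,\delta]$, $\int\psi_l=0$, and $\psi_1,\psi_2$ are orthonormal. All conditions of Lemma~\ref{lem:tie} are met. From now on $U_0$ is the rescaled kernel, with values in $[-1,1]$.

\section{$H'$ is not locally common; connected examples}\label{sec:Hprime}

\paragraph{The graph $H'$.} For $U\in Z$ we have $f_{P_2}=1$, since $d=0$, and $f_{E_-(g+2j-2Q)}=1-m_{g+2j-2Q}x^{g+2j}$ by \eqref{eq:dumbbell}. Since $4Q+3c<2g$, Lemma~\ref{lem:psi} gives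
\[
f_{H'}(x)\equiv1+\Psi(U)x^g-m_{g+2j-2Q}x^{g+2j}\pmod{x^{4Q+3c}} ,
\]
and $g+2j<4Q+3c$ by \eqref{eq:param}. For $U=U_0$ we have $\Psi(U_0)=0$. So all even levels below $g+2j$ vanish, and
\[
L_{g+2j}(U_0)=-m_{g+2j-2Q}=-\sum_i\lambda_i^{g+2j-2Q}y_i<0,
\]
because the exponent is even and all $y_i$ are positive. By \eqref{eq:criterion}, $H'$ is not locally common. With Lemma~\ref{lem:decks} and Section~\ref{sec:H} this proves Theorem~\ref{thm:main} except for connectedness.

\paragraph{Connecting the graphs.} In each of $H$ and $H'$ choose a vertex in every component and join it to a new vertex $w^*$ by a path of length $g+2j+1$, all these paths being internally disjoint. This creates no cycle. A subgraph of minimum degree at least two that uses an edge of such a path contains the whole path, so it has more than $g+2j$ edges. Hence, for $d=0$, all $L_k$ with $k\le g+2j$ are unchanged, and so are the counts of graphs of minimum degree at least two with at most $g+2j-1$ edges. Only the counts of $P_2$ may now differ. To equalize them, attach a pendant edge at $w^*$ in both graphs and, in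 the graph that then has fewer copies of $P_2$ (if any), extend it to a longer pendant path. Each further edge adds exactly one copy of $P_2$. Edges of pendant paths lie in no subgraph of minimum degree at least two. All decisions in Section~\ref{sec:H}, and the one above for $H'$, were made at levels at most $g+2j$ with $d=0$, and kernels with $d\ne0$ are decided by $P_2$. So the connected graph obtained from $H$ is locally common, the one obtained from $H'$ is not, and their shortest even cycles still have length $g$. This completes the proof of Theorem~\ref{thm:main}. \qed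

\paragraph{An explicit example.} For $j=1$ and $g=206$ we have $e=0$, $D=10$, $c=14$, $Q=42$, $s=1$, $q=41$, and $\theta_0,\dots,\theta_5=64,128,-480,-1088,740,2568$. So
\begin{multline*}
H_0=32\,\mathcal B_-(14,24)\cup64\,\mathcal B_-(15,23)\cup240\,\mathcal B_+(16,22)\cup544\,\mathcal B_+(17,21)\\
\cup370\,\mathcal B_-(18,20)\cup1284\,\mathcal A(19)\cup72\,E_-(122)\cup C_{206}.
\end{multline*}
Then $H=H_0\cup C_{208}\cup C_{41}\cup C_3$ is locally common and $H'=H_0\cup E_-(124)\cup41\,P_2$ is not. Both have shortest even cycles of length $206$ and equal counts of principal graphs in their $206$-decks, and even in their $207$-decks.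

\begin{thebibliography}{1}
\bibitem{HKKV} Robert Hancock, Daniel Kral, Matjaz Krnc and Jan Volec, \emph{Towards characterizing locally common graphs}, arXiv:2011.02562 (2020).
\end{thebibliography}

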